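# Finite models for $m$-transitive Kripke frames

## 1. Seven points that cannot be merged by type

We evaluate modal formulas, built from variables with $\neg,\wedge,\Box$, at the points of a directed graph $(W,R)$: the formula $\Box\psi$ holds at $x$ if $\psi$ holds at every $y$ with $xRy$. Take the graph with seven points $r,u,v,w,e,w',z$ and the following arrows. The point $r$ sees each of the six other points, and
$$u\to v,\quad u\to e,\quad v\to w,\quad w\to w,\quad w\to e,\quad w'\to z .$$
Let $p$ be true exactly at $v,e$, and let $q$ be true exactly at $w,w'$.

This graph has a pleasant property: whenever a point can be reached from another, it can be reached in at most $2$ steps. From $r$ everything is one step away (or zero). From $u$ we reach $v,e$ in one step and $w$ in two. From $v$ we reach $w$ in one step and $e$ in two. From $w$ we reach $w,e$; from $w'$ we reach $z$; from $e$ and $z$ we reach nothing else. We call such a graph *$2$-transitive*.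

Now suppose that we only care about a formula such as $\varphi=\neg p\wedge\neg q\wedge\neg\Box p\wedge\neg\Box q$, which is true at $r$. Its subformulas are Boolean combinations of $p,q,\Box p,\Box q$, so for each point we record which of these four hold; call this record the *type* $h(x)$:
$$h(r)=\varnothing,\quad h(u)=\{\Box p\},\quad h(v)=\{p,\Box q\},\quad h(w)=h(w')=\{q\},\quad h(e)=\{p,\Box p,\Box q\},\quad h(z)=\{\Box p,\Box q\}.$$
(At $w$, $\Box p$ fails because of $w$ itself and $\Box q$ fails because of $e$; at $w'$ both fail because of $z$.) The textbook way to shrink a model is *filtration*: identify points of equal type, and choose on types a relation $R'$ such that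

* $xRy$ implies $h(x)R'h(y)$, and
* $tR's$ implies $tEs$, where $tEs$ means: for every recorded $\Box\psi\in t$ we have $\psi\in s$.

The second condition protects the truth of boxes. Here $E$ is easy to compute. The types $h(r)$ and $h(w)$ contain no box, so they are $E$-related to all types. The type $h(u)$ is $E$-related to the types containing $p$, namely $h(v),h(e)$. The type $h(v)$ is $E$-related to the types containing $q$, namely $h(w)$ only. The types $h(e)$ and $h(z)$ would need a type containing both $p$ and $q$, and there is none.

Every filtration $R'$ contains the path
$$h(u)\to h(v)\to h(w)=h(w')\to h(z)$$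
of length $3$. But from $h(u)$ two $E$-steps lead only to $h(w)$ (via $h(v)$; via $h(e)$ they lead nowhere), and one step leads only to $h(v),h(e)$. So $h(z)$ is not reachable from $h(u)$ in at most two steps of $R'\subseteq E$. **No** filtration of this model through these formulas is $2$-transitive. Merging $w$ with $w'$ has created a journey from $u$ to $z$ that did not exist, and no shortcut for it is compatible with the boxes.

The original model was already finite, so nothing is lost here. But the same accident can happen when we try to shrink an infinite model. So we ask: *if a formula is true somewhere in an $m$-transitive graph, is it true somewhere in a finite $m$-transitive graph?*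

## 2. $m$-transitive frames and the logic of $\mathcal G(m)$

A (Kripke) **frame** is a pair $(W,R)$ with $W\ne\varnothing$ and $R\subseteq W\times W$. Let $R^0$ be the identity on $W$, $R^{i+1}=R^i\circ R$, and $R^*=\bigcup_{i\ge0}R^i$, the reflexive transitive closure. So $xR^iy$ means that there is an $R$-path with $i$ steps from $x$ to $y$. A frame is **$m$-transitive** if
$$R^*=\bigcup_{i\le m}R^i, \tag{1}$$
and **pretransitive** if it is $m$-transitive for some $m$. Let $\mathcal G(m)$ be the class of all $m$-transitive frames. For example, a directed path with $m+1$ points is $m$-transitive and not $(m-1)$-transitive (for $m\geq 1$). Two points that see each other but not themselves form a $1$-transitive frame which is not transitive.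

A *model* on a frame is a choice of truth sets for the variables. A formula is *satisfiable* in a frame if it is true at some point of some model on it, and *valid* if it is true at all points of all models on it. The *logic* of a class of frames is the set of formulas valid in all its frames. A logic is **finitely approximable** (has the finite model property) if it is the logic of some class of finite frames.

The question, taken from Andrey Kudinov and Ilya Shapirovsky, "On partitioning Kripke frames of finite height", arXiv:1511.09092 (2015), is: for which $m$ is the logic of $\mathcal G(m)$ finitely approximable, and for which $m$ is it decidable? Both are known for $m=0$ and $m=1$. The answer is: all $m\ge 0$, for both.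

**Theorem 1.** Let $m\ge0$. If a formula $\varphi$ is satisfiable in a frame of $\mathcal G(m)$, then it is satisfiable in a finite frame of $\mathcal G(m)$. Hence the logic of $\mathcal G(m)$ is the logic of the class of all finite $m$-transitive frames (so it is finitely approximable), and it is decidable.

For the rest of Sections 2–9 fix $m$, a model on an $m$-transitive frame $(W,R)$, a formula $\varphi$, and a point $x_0$ with $x_0\models\varphi$. Let $\Gamma$ be the finite set of subformulas of $\varphi$. Three pieces of vocabulary will be used throughout.

**Types.** For $x\in W$ let $h(x)=\{\psi\in\Gamma:x\models\psi\}$, and let $\tau=\{h(x):x\in W\}$, a finite set. For $s,t\in\tau$ put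
$$tEs\iff\text{for all }\Box\psi\in\Gamma:\ \Box\psi\in t\Rightarrow\psi\in s .$$
If $xRy$ then $h(x)Eh(y)$, by the meaning of $\Box$. (In the examples we still write only the variables and boxes in a type; they determine the Boolean combinations.)

**Clusters.** Call $x,y$ equivalent if $xR^*y$ and $yR^*x$. The classes are *clusters*; $P$ is the set of clusters. It is partially ordered by $[x]\le[y]\iff xR^*y$, with strict part $<$. Thus $Y<X$ means that $Y$ lies strictly **before** $X$. If $vRv'$ then $[v]\le[v']$, so along an $R$-path the clusters weakly increase. In particular a path from $x$ to $y$ stays in clusters between $[x]$ and $[y]$.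

**Colors.** Let $\Sigma$ be the finite set of nonempty subsets of $\tau$. The *color* of $X\in P$ is $C(X)=\{h(x):x\in X\}\in\Sigma$.

In the seven-point model all clusters are singletons, ordered by $r<u<v<w<e$ and $r<w'<z$. The clusters of $w$ and $w'$ have the same color $\{\{q\}\}$ but very different pasts.

## 3. The cases $m=0$ and $m=1$

**$m=0$.** Here $R^*$ is the identity, so $R$ is contained in the identity. The point $x_0$ sees at most itself, and the one-point subframe $\{x_0\}$ satisfies $\varphi$.

**$m=1$.** Now $R^*=R^0\cup R$: if $xR^*y$ and $x\ne y$, then $xRy$. In particular, if $X<Y$ then every point of $X$ sees every point of $Y$ directly. For colors $C,C'$ of clusters put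
$$C\prec_1C'\iff\text{for all }t\in C,\ s\in C',\ \Box\psi\in\Gamma:\ \Box\psi\in t\Rightarrow(\psi\in s\text{ and }\Box\psi\in s).$$
This is transitive, since colors are nonempty. If $X<Y$ then $C(X)\prec_1C(Y)$. Indeed, let $x\in X$, $y\in Y$ and $x\models\Box\psi$. Then $xRy$, so $y\models\psi$. If $yRy'$, then $[y']\ge Y>X$, so $y'\ne x$ and $xRy'$, whence $y'\models\psi$; thus $y\models\Box\psi$.

Take as points all $(t,C)$ with $C$ the color of a cluster and $t\in C$; let $(t,C)$ see $(s,C')$ iff $C\prec_1C'$, or $C=C'$ and $tEs$; and let $p\in\Gamma$ be true at $(t,C)$ iff $p\in t$. This finite frame is $1$-transitive. A path from $(t,C)$ to $(s,C')$ gives $C\prec_1C'$ or $C=C'$. In the first case there is an arrow by definition. In the second, either the points are equal, or $s\ne t$; then take a cluster $X$ of color $C$ and $x,y\in X$ of types $t,s$: they are distinct, so $xRy$, so $tEs$ and there is an arrow.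

By induction, $\psi\in\Gamma$ is true at $(t,C)$ iff $\psi\in t$. The only step to check is the box. Every arrow goes between $E$-related types, so if $\Box\psi\in t$ then $\psi$ is true at all successors. If $\Box\psi\notin t$, take $X$ of color $C$, $x\in X$ of type $t$ and $y$ with $xRy$, $y\not\models\psi$; then $(t,C)$ sees $(h(y),C([y]))$, because $[y]=X$ and $h(x)Eh(y)$, or $[y]>X$ and $C(X)\prec_1C([y])$. So $\varphi$ is true at $(h(x_0),C([x_0]))$.

This shows which features will survive and which will not. Points of the form (type, data about a cluster) are good, because inside a cluster we can copy paths. What is special to $m=1$ is that $X<Y$ forces a *direct* arrow. For $m\ge2$ it only forces a path of at most $m$ steps, and this path passes through intermediate clusters. So when our finite model declares one cluster to be before another, it must also offer suitable intermediate clusters. The seven-point model shows that colors alone cannot manage this: there all clusters are singletons, so a color is the same as a type.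

## 4. The set of earlier colors is not enough

The natural repair is to remember, with each cluster, the set of colors that occur strictly before it. Call $(C(X),S_1(X))$, with $S_1(X)=\{C(Y):Y<X\}$, the *simple label* of $X$. Let the finite model consist of pairs $(t,\ell)$ with $\ell=(C,S)$ a simple label and $t\in C$. Let $(t,\ell)$ see $(s,\ell')$ iff $tEs$ and either $\ell=\ell'$ or $S\cup\{C\}\subseteq S'$, where $\ell'=(C',S')$. The last condition certainly holds if $\ell,\ell'$ come from clusters $X<X'$. In the seven-point model this separates $w$ from $w'$. But it fails in general, already for $m=2$.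

Take twelve points $r,g,u,v,w,e,g',u',k,v',w',z$. The point $r$ sees all eleven others, and
$$g\to u,\ g\to w,\ u\to v,\ u\to e,\ v\to w,\ w\to w,\ w\to e,$$
$$g'\to z,\quad u'\to k,\quad k\to z,\quad v'\to w',\quad w'\to z .$$
Let $p$ be true exactly at $g,g',v,v',e,k$ and $q$ exactly at $g,g',w,w'$. The frame is $2$-transitive: from $g$ we reach $u,w$ in one step and $v,e$ in two; from $u',v'$ we reach $z$ in two; the rest is as in Section 1. With respect to $p,q,\Box p,\Box q$ the types are
$$h(r)=\varnothing,\quad h(g)=h(g')=\{p,q\},\quad h(u)=h(u')=\{\Box p\},\quad h(v)=h(v')=\{p,\Box q\},$$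
$$h(w)=h(w')=\{q\},\quad h(k)=\{p\},\quad h(e)=\{p,\Box p,\Box q\},\quad h(z)=\{\Box p,\Box q\}.$$
Clusters are singletons. Write $\mathsf r,\mathsf g,\mathsf u,\dots$ for the colors $\{h(r)\},\{h(g)\},\{h(u)\},\dots$. The clusters of $u,v,w,z$ have the simple labels
$$(\mathsf u,\{\mathsf r,\mathsf g\}),\quad(\mathsf v,\{\mathsf r,\mathsf g,\mathsf u\}),\quad(\mathsf w,\{\mathsf r,\mathsf g,\mathsf u,\mathsf v\}),\quad(\mathsf z,\{\mathsf r,\mathsf g,\mathsf u,\mathsf k,\mathsf v,\mathsf w\}).$$
Each label fits before the next, and $h(u)Eh(v)Eh(w)Eh(z)$. So in the finite model there is a path of length $3$ from $(h(u),(\mathsf u,\{\mathsf r,\mathsf g\}))$ to the point over $z$. There is no path of length $\le2$. One step is excluded since $\Box p\in h(u)$ and $p\notin h(z)$. For two steps, the middle type must contain $p$ (because of $h(u)$) and no box (because $h(z)$ contains neither $p$ nor $q$); so it is $h(g)$ or $h(k)$. The only simple label of color $\mathsf g$ is $(\mathsf g,\{\mathsf r\})$, and the only one of color $\mathsf k$ is $(\mathsf k,\{\mathsf r,\mathsf u\})$. The label of $u$ does not fit before either of them, since $\{\mathsf r,\mathsf g,\mathsf u\}$ is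 contained in neither $\{\mathsf r\}$ nor $\{\mathsf r,\mathsf u\}$.

What went wrong is visible. Color $\mathsf u$ occurs before $z$, and color $\mathsf g$ occurs before $z$, and $\mathsf g$ occurs before some cluster of color $\mathsf u$. But no cluster of color $\mathsf u$ that has $\mathsf g$ before it is itself before $z$. The finite model contains the chain $\mathsf g<\mathsf u<\mathsf z$, and the original model does not. So we should remember not only which colors occur in the past but which *shapes* occur there, and we should make sure that the finite model contains no shape that is absent from the original. The shapes will be finite trees. There are infinitely many of them, so the point is to find finitely many whose absence implies the absence of all the others. This is what Kruskal's theorem provides.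

## 5. Trees of clusters and a finite list of forbidden trees

**Trees.** A *tree* is a finite rooted tree with nodes colored by elements of $\Sigma$, up to isomorphism. A *proper descendant* of a node $a$ is a node $b\ne a$ whose path to the root passes through $a$. $T|_a$ is the subtree of $T$ with root $a$ (the node $a$ and all its descendants). We write $[c]$, $[c,d]$, $[c,d,d']$ for paths with the displayed colors, root first.

**Comparison.** $T\le T'$ means that there is a color-preserving map $f$ from the nodes of $T$ to the nodes of $T'$ that sends root to root, and sends each child of $a$ to a proper descendant of $f(a)$.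

For example $[c,d]\le[c,d',d]$, because a child may go to a grandchild. A root $c$ with two children colored $d$ is $\le[c,d]$, because $f$ need not be injective. But $[d]\not\le[c,d]$ if $c\ne d$, because roots go to roots.

**Realization.** A cluster $X$ *realizes* $T$ if there is a map $g$ from the nodes of $T$ to $P$ with $g(\text{root})=X$, with $C(g(a))$ equal to the color of $a$ for every node $a$, and with $g(b)<g(a)$ whenever $b$ is a child of $a$.

So going down the tree means going into the past. In Section 4, the cluster of $z$ realizes $[\mathsf z,\mathsf u]$ and $[\mathsf z,\mathsf g]$, the cluster of $u$ realizes $[\mathsf u,\mathsf g]$, and no cluster realizes $[\mathsf z,\mathsf u,\mathsf g]$.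

**Recursive forms.** Both notions can be checked one level at a time:
$$T\le T'\iff\begin{cases}\text{the root colors coincide, and for each child }b\text{ of the root of }T\text{ there is}\\ \text{a proper descendant }b'\text{ of the root of }T'\text{ with }T|_b\le T'|_{b'};\end{cases}\tag{2}$$
$$X\text{ realizes }T\iff\begin{cases}C(X)\text{ is the root color of }T,\text{ and for each child }b\\ \text{of the root some }Y<X\text{ realizes }T|_b.\end{cases}\tag{3}$$
First note that $f$ as above sends proper descendants of $a$ to proper descendants of $f(a)$: follow the children one by one. For (2) from left to right, put $b'=f(b)$; the restriction of $f$ to $T|_b$ has all its values among $b'$ and its descendants, and it witnesses $T|_b\le T'|_{b'}$. From right to left, glue the maps for the various $b$ and send root to root. For (3), from left to right put $Y=g(b)$ and restrict $g$; from right to left glue and send the root to $X$.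

**Lemma 2.**

(a) $\le$ is reflexive and transitive.

(b) If $T\le T'$ and $X$ realizes $T'$, then $X$ realizes $T$.

(c) If $X$ realizes $T$ and $a$ is a node of $T$, then some $Y\le X$ realizes $T|_a$.

*Proof.* (a) The identity shows reflexivity. Maps as in the definition send proper descendants to proper descendants, so they compose. (b) Let $f$ witness $T\le T'$ and let $g$ realize $T'$ at $X$. Since $<$ is transitive, $g$ is strictly decreasing from a node to each of its proper descendants. Hence $g\circ f$ realizes $T$ at $X$. (c) Take $Y=g(a)$ and restrict $g$ to $T|_a$; we have $g(a)\leq g(\text{root})=X$. $\square$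

The external tool is **Kruskal's tree theorem** (Kruskal 1960, Nash-Williams 1963): *for every infinite sequence $T_0,T_1,\dots$ of finite rooted trees whose nodes are colored by a finite set, there are $i<j$ and a color-preserving injection of the nodes of $T_i$ into the nodes of $T_j$ that preserves infima (nearest common ancestors).*

Let $\mathcal O$ be the set of trees realized by some $X\in P$ (the trees that occur).

**Lemma 3.** There is a finite set $\mathcal F$ of trees with $\mathcal F\cap\mathcal O=\varnothing$ such that every tree $T\notin\mathcal O$ satisfies $F\le T$ for some $F\in\mathcal F$.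

*Proof.* We first show that every infinite sequence $T_0,T_1,\dots$ of trees has $i<j$ with $T_i\le T_j$. Add to each color a bit saying whether the node is the root; the set of colors is still finite. Kruskal's theorem gives $i<j$ and an injection $f$ from $T_i$ to $T_j$ that preserves the enriched colors and infima. Because of the bit, $f$ sends root to root. If $b$ is a child of $a$, then $\inf(b,a)=a$, so $\inf(f(b),f(a))=f(a)$; thus $f(b)$ is a descendant of $f(a)$, and a proper one since $f$ is injective. So $f$ witnesses $T_i\le T_j$.

Suppose now that no finite set $\mathcal F$ as required exists. Choose trees $T_0,T_1,\dots$ outside $\mathcal O$ successively: when $T_0,\dots,T_{n-1}$ are chosen, the finite set $\{T_0,\dots,T_{n-1}\}$ is disjoint from $\mathcal O$ and is not as required, so there is $T_n\notin\mathcal O$ with $T_i\not\le T_n$ for all $i<n$. The resulting sequence contradicts the first paragraph. $\square$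

By Lemma 2(b), conversely, a tree above a member of $\mathcal F$ is not in $\mathcal O$. So a tree occurs if and only if it avoids the finite list $\mathcal F$. Fix such an $\mathcal F$, and let $\mathcal T$ be the finite set of all $F|_a$ with $F\in\mathcal F$ and $a$ a node of $F$. Then $\mathcal F\subseteq\mathcal T$, and $\mathcal T$ is closed under passing to subtrees $T|_a$. Only the trees of $\mathcal T$ will be remembered.

**The seven-point model.** Colors not of the form $\mathsf r,\mathsf u,\mathsf v,\mathsf w,\mathsf e,\mathsf z$ do not occur. We may take for $\mathcal F$ the following paths outside $\mathcal O$: all $[c]\notin\mathcal O$; all $[c,d]\notin\mathcal O$ with $[c]\in\mathcal O$; all $[c,d,d']\notin\mathcal O$ with $[c,d],[c,d']\in\mathcal O$. Any path of at most three nodes outside $\mathcal O$ is above one of these.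

To check that $\mathcal F$ is as required, let $T$ be above no member of $\mathcal F$, with root color $c$. Then $[c]$ occurs, $[c,d]$ occurs for each color $d$ of a proper descendant of the root, and $[c,d,d']$ occurs whenever, below the root, a node of color $d$ has a proper descendant of color $d'$. If $c=\mathsf z$, the colors below the root are $\mathsf r,\mathsf w$, and the only possible nesting is $\mathsf r$ under $\mathsf w$ (of $[\mathsf z,d,d']$ with $d,d'\in\{\mathsf r,\mathsf w\}$ only $[\mathsf z,\mathsf w,\mathsf r]$ occurs). Sending $\mathsf z,\mathsf w,\mathsf r$ to $z,w',r$ realizes $T$. If $c\ne\mathsf z$, the colors of $T$ are among $\mathsf r,\mathsf u,\mathsf v,\mathsf w,\mathsf e$, they strictly decrease downward in this order, and we realize $T$ in the chain $r<u<v<w<e$.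

Moreover, the only members of $\mathcal T$ that occur are the one-node trees $[\mathsf r],[\mathsf u],[\mathsf v],[\mathsf w],[\mathsf e],[\mathsf z]$. They are in $\mathcal T$ as subtrees of $[\mathsf r,\mathsf r],[\mathsf u,\mathsf u],\dots\in\mathcal F$. The other members of $\mathcal T$ that are not in $\mathcal F$ are, apart from one-node trees, the subtrees $[d,d']$ of members $[c,d,d']$ of $\mathcal F$, and these do not occur: for $c=\mathsf z$ they are $[\mathsf r,\mathsf r],[\mathsf r,\mathsf w],[\mathsf w,\mathsf w]$; for $c\ne\mathsf z$ the colors $c,d,d'$ are in the chain with $d$ before $c$, and if $[d,d']$ occurred, $d'$ would be before $d$ in the chain and $[c,d,d']$ would occur.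

## 6. Labels

**Step 1: what a cluster remembers.** For $C\in\Sigma$ and $S\subseteq\mathcal T$ let
$$\alpha(C,S)=\{T\in\mathcal T:\text{the root color of }T\text{ is }C\text{ and }T|_b\in S\text{ for each child }b\text{ of the root}\}.$$
This is monotone in $S$. For $X\in P$ let
$$S(X)=\{T\in\mathcal T:\text{some }Y<X\text{ realizes }T\},\qquad\lambda(X)=(C(X),S(X)).$$
A **label** is a pair $\ell=(C,S)$ that equals $\lambda(X)$ for some $X\in P$. There are finitely many labels, since $\Sigma$ and $\mathcal T$ are finite. In the seven-point model, $S(X)$ is the set of one-node trees whose colors occur strictly before $X$. Writing $\mathsf r$ for $[\mathsf r]$ and so on, the labels are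
$$\lambda(r)=(\mathsf r,\varnothing),\ \lambda(u)=(\mathsf u,\{\mathsf r\}),\ \lambda(v)=(\mathsf v,\{\mathsf r,\mathsf u\}),\ \lambda(w)=(\mathsf w,\{\mathsf r,\mathsf u,\mathsf v\}),\ \lambda(e)=(\mathsf e,\{\mathsf r,\mathsf u,\mathsf v,\mathsf w\}),$$
$$\lambda(w')=(\mathsf w,\{\mathsf r\}),\quad\lambda(z)=(\mathsf z,\{\mathsf r,\mathsf w\}).$$

**Step 2: the label determines which trees of $\mathcal T$ are realized.** By (3), and since $\mathcal T$ is closed under subtrees, a tree $T\in\mathcal T$ is realized by $X$ iff its root color is $C(X)$ and $T|_b\in S(X)$ for each child $b$ of its root. So the set of $T\in\mathcal T$ realized by $X$ is exactly $\alpha(C(X),S(X))$. No member of $\mathcal F$ is realized, hence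
$$\alpha(C,S)\cap\mathcal F=\varnothing\quad\text{for every label }(C,S).\tag{4}$$
For a label $\ell=(C,S)$ put $I(\ell)=S\cup\alpha(C,S)$. If $\ell=\lambda(Y)$, this is the set of $T\in\mathcal T$ realized by some $Y'\le Y$. If moreover $Y<X$, all these $Y'$ are $<X$. Therefore
$$Y<X\ \Rightarrow\ I(\lambda(Y))\subseteq S(X).\tag{5}$$
In the seven-point model $\alpha(C,S)$ is $\{[C]\}$ for each label, so $I(C,S)=S\cup\{[C]\}$.

**Step 3: the same computation inside a tree.** We shall build trees and must decide which members of $\mathcal T$ lie below them. For a tree $D$ and a node $a$ of $D$ with color $C_a$ put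
$$A_D(a)=\{T\in\mathcal T:T\le D|_a\},\qquad S_D(a)=\bigcup\{A_D(b):b\text{ a proper descendant of }a\}.$$
Then
$$A_D(a)=\alpha(C_a,S_D(a)),\qquad S_D(a)=\bigcup_{b\text{ child of }a}\bigl(S_D(b)\cup A_D(b)\bigr).\tag{6}$$
The first equality is (2): $T\in\mathcal T$ satisfies $T\le D|_a$ iff its root color is $C_a$ and each $T|_b$, with $b$ a child of the root, satisfies $T|_b\le D|_{b'}$ for some proper descendant $b'$ of $a$. Since $T|_b\in\mathcal T$, the last condition says $T|_b\in S_D(a)$. The second equality holds because the proper descendants of $a$ are its children and their proper descendants.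

**Step 4: the second component of a label is closed downward.** *If $(C,S)$ is a label, $T\in S$ and $a$ is a node of $T$, then*
$$A_T(a)\subseteq S.\tag{7}$$
Let $(C,S)=\lambda(X)$ and let $Y<X$ realize $T$. By Lemma 2(c), some $Y'\le Y$ realizes $T|_a$. By Lemma 2(b), $Y'$ realizes every $T'\in\mathcal T$ with $T'\le T|_a$. Since $Y'<X$, all these $T'$ are in $S(X)=S$.

## 7. Maximal flags, or how permission becomes fact

In the finite model we want to put a label $\ell=(C,S)$ before $\ell'=(C',S')$ as soon as the bookkeeping permits it, that is, as soon as $I(\ell)\subseteq S'$. To find short paths there, we want to transport them from $W$. For this we need actual clusters $X<X'$ that look like $\ell$ and $\ell'$.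

Here is how the list $\mathcal F$ produces such clusters. Build a tree with root colored $C'$, with all trees of $S'$ attached below the root, with one more child colored $C$, and with all trees of $S$ attached below that child. By (6), (7) and $I(\ell)\subseteq S'$, the trees of $\mathcal T$ below it will be just those in $\alpha(C',S')$, so none is forbidden, and the tree is realized. We get $X'>X$ with $C(X')=C'$, $S(X')\supseteq S'$ and $C(X)=C$, $S(X)\supseteq S$.

But we have lost something: $S(X')$ may be strictly larger than $S'$. A cluster $Z$ with $X<Z<X'$ satisfies $I(\lambda(Z))\subseteq S(X')$, and nothing makes $I(\lambda(Z))\subseteq S'$. So $\lambda(Z)$ need not fit before $\ell'$, and the path from $X$ to $X'$ cannot be copied. The cure is to use only $\ell'$ for which $S'$ cannot grow. Then the labels of the intermediate clusters must be made non-growing too, but they may be enlarged only as far as they still fit before $\ell'$. So "cannot grow" has to be relative to the labels already placed above, and this leads to the following definition.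

**Maximal flags.** A sequence of labels $(\ell_1,\dots,\ell_k)$ is *realized* if there are $X_1>\dots>X_k$ in $P$ with $\lambda(X_i)=\ell_i$ for all $i$. A realized sequence with $k\ge1$, $\ell_i=(C_i,S_i)$, is a *maximal flag* if for each $j\le k$:
$$\text{whenever }(\ell_1,\dots,\ell_{j-1},(C_j,S'))\text{ is realized and }S'\supseteq S_j,\text{ then }S'=S_j.$$

In the seven-point model $(\lambda(w'))$ is not a maximal flag, because $\lambda(w)$ has the same color and a larger second component. But $(\lambda(z),\lambda(w'))$ is a maximal flag: $\lambda(z)$ is the only label of color $\mathsf z$, and $w'$ is the only cluster of color $\mathsf w$ before $z$. Each of $\lambda(r),\lambda(u),\lambda(v),\lambda(w),\lambda(e),\lambda(z)$ is a maximal flag of length $1$: for $\mathsf w$ we have chosen the larger of two labels, and in the other cases it is the only label of its color.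

**Lemma 4.** Let $(\ell_1,\dots,\ell_k)$ be a maximal flag, $\ell_i=(C_i,S_i)$, and let $\ell=(C,S)$ be a label with $I(\ell)\subseteq S_k$. Then there are $X_1>\dots>X_k>X$ in $P$ with $\lambda(X_i)=\ell_i$ for all $i$, $C(X)=C$ and $S(X)\supseteq S$.

*Proof.* **Step 1: a tree describing what we want.** Let $D$ have a branch $d_1,\dots,d_k,d$ with root $d_1$, where $d_{i+1}$ is a child of $d_i$ and $d$ is a child of $d_k$, with colors $C_1,\dots,C_k,C$. In addition, each $d_i$ gets, as further immediate subtrees, one copy of each $T\in S_i$, and $d$ gets one copy of each $T\in S$.

**Step 2: which trees of $\mathcal T$ lie below $D$.** Let a copy of $T$ be attached below one of the branch nodes. For a node $a$ of this copy, $D|_a=T|_a$, so $A_D(a)=A_T(a)$. Hence the copy contributes to $S_D$ of that branch node the set $\bigcup_aA_T(a)$, with $a$ ranging over the nodes of $T$. This set contains $T$ (take $a$ the root and use reflexivity of $\le$). By (7) it is contained in $S$ if $T\in S$ was attached below $d$, and in $S_i$ if $T\in S_i$ was attached below $d_i$. So the copies below $d$ contribute together exactly $S$, and those below $d_i$ exactly $S_i$. Now we climb the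 branch, using (6).

* At $d$: $S_D(d)=S$, so $A_D(d)=\alpha(C,S)$ and $S_D(d)\cup A_D(d)=I(\ell)$.
* At $d_k$: $S_D(d_k)=S_k\cup I(\ell)=S_k$ by hypothesis, so $A_D(d_k)=\alpha(C_k,S_k)$ and $S_D(d_k)\cup A_D(d_k)=I(\ell_k)$.
* At $d_i$, for $i=k-1,\dots,1$: inductively $S_D(d_{i+1})\cup A_D(d_{i+1})=I(\ell_{i+1})$, so $S_D(d_i)=S_i\cup I(\ell_{i+1})$. The flag is realized, so (5) gives $I(\ell_{i+1})\subseteq S_i$. Thus $S_D(d_i)=S_i$, $A_D(d_i)=\alpha(C_i,S_i)$ and $S_D(d_i)\cup A_D(d_i)=I(\ell_i)$.

Hence $\{T\in\mathcal T:T\le D\}=A_D(d_1)=\alpha(C_1,S_1)$.

**Step 3: $D$ occurs.** By (4), $\alpha(C_1,S_1)$ is disjoint from $\mathcal F$. As $\mathcal F\subseteq\mathcal T$, no $F\in\mathcal F$ satisfies $F\le D$. By Lemma 3, $D\in\mathcal O$.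

**Step 4: reading off the clusters.** Let $g$ be a realization of $D$, and put $X_i=g(d_i)$, $X=g(d)$. Then $X_1>\dots>X_k>X$, $C(X_i)=C_i$, $C(X)=C$. Each $T\in S_i$ is realized by the image of the root of its copy below $d_i$, which is a cluster $<X_i$. So $S(X_i)\supseteq S_i$, and likewise $S(X)\supseteq S$.

**Step 5: equality on the flag.** We show $\lambda(X_i)=\ell_i$ by induction on $i$. If $\lambda(X_j)=\ell_j$ for all $j<i$, then the sequence $(\ell_1,\dots,\ell_{i-1},(C_i,S(X_i)))$ is realized by $X_1>\dots>X_i$, and $S(X_i)\supseteq S_i$. By maximality $S(X_i)=S_i$, so $\lambda(X_i)=\ell_i$. $\square$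

The next lemma lets us prolong and start flags.

**Lemma 5.**

(a) Under the hypotheses of Lemma 4 there is a maximal flag $(\ell_1,\dots,\ell_k,\ell^+)$ with $\ell^+=(C,S^+)$ and $S^+\supseteq S$. Moreover $I(\ell^+)\subseteq S_k$.

(b) For every label $(C,S)$ there is a maximal flag $((C,S^+))$ of length $1$ with $S^+\supseteq S$.

*Proof.* (a) With $X_1>\dots>X_k>X$ as in Lemma 4, the sequence $(\ell_1,\dots,\ell_k,(C,S(X)))$ is realized and $S(X)\supseteq S$. Among all realized sequences $(\ell_1,\dots,\ell_k,(C,S'))$ with $S'\supseteq S$ choose one with $S'$ maximal under inclusion (there are finitely many labels), and let $S^+$ be this $S'$. The flag condition for $j\le k$ concerns only $(\ell_1,\dots,\ell_k)$ and is inherited. For $j=k+1$: if $(\ell_1,\dots,\ell_k,(C,S''))$ is realized and $S''\supseteq S^+$, then $S''\supseteq S$, so $S''=S^+$ by the choice. Finally, in a realization of the new flag the last cluster is before the one with label $\ell_k$, so $I(\ell^+)\subseteq S_k$ by (5).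

(b) A sequence of length $1$ consisting of a label is realized. Among labels $(C,S')$ with $S'\supseteq S$ choose one with $S'$ maximal. $\square$

## 8. The finite frame $N$ and its short paths

Let $Q$ be the set of labels that are the last entry of some maximal flag. It is finite, being a set of labels (flags may be arbitrarily long, but only their last entries count). For labels $\ell$ and $\ell'=(C',S')$ put
$$\ell\prec\ell'\iff I(\ell)\subseteq S'.$$
Since $S'\subseteq I(\ell')$, the relation $\prec$ is transitive: $I(\ell)\subseteq S'\subseteq I(\ell')\subseteq S''$. It need not be irreflexive. Define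
$$N=\{(t,\ell):\ell=(C,S)\in Q,\ t\in C\},$$
$$(t,\ell)\,R_N\,(s,\ell')\iff tEs\ \text{ and }\ (\ell=\ell'\text{ or }\ell\prec\ell'),$$
$$(t,\ell)\models p\iff p\in t\quad\text{for variables }p\in\Gamma;$$
other variables are valued arbitrarily. $N$ is finite.

In the seven-point model $Q$ consists of all seven labels, so $N$ has seven points; name them by the clusters. Here $\ell\prec\ell'$ says $S\cup\{[C]\}\subseteq S'$. Besides the pairs coming from $P$, the only related pair is $\lambda(w')\prec\lambda(e)$, since $\{\mathsf r,\mathsf w\}$ lies in $\{\mathsf r,\mathsf u,\mathsf v,\mathsf w\}$ and in $\{\mathsf r,\mathsf w\}$ but not in $\{\mathsf r,\mathsf u,\mathsf v\}$. Intersecting with $E$, we get the arrows of the original model and three more: $r\to r$, $w'\to w'$, $w'\to e$. From $r$ everything is at most one step away, from $w'$ we reach $w',z,e$ in at most one step, and the other points reach what they reached before. So $N$ is $2$-transitive, and in particular $z$ is not reachable from $u$ any more.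

**Lemma 6.** The frame $(N,R_N)$ is $m$-transitive.

*Proof.* Let $(t,\ell)R_N^*(s,\ell')$. We look for $i\le m$ with $(t,\ell)R_N^i(s,\ell')$. If the points are equal, $i=0$ works. Let them be distinct. By transitivity of $\prec$, either $\ell=\ell'$ or $\ell\prec\ell'$.

**Case 1: $\ell=\ell'$; we copy a path inside a cluster.** Let $\ell=\lambda(X)$ and let $x,y\in X$ have types $t,s$. Since $xR^*y$ and $(W,R)$ is $m$-transitive, there is an $R$-path of length $\le m$ from $x$ to $y$. Its clusters lie between $X$ and $X$, so it stays in $X$. Map each point $v$ of it to $(h(v),\ell)\in N$. Consecutive types are $E$-related and the label is constant, so this is an $R_N$-path of the same length from $(t,\ell)$ to $(s,\ell)$.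

**Case 2: $\ell\ne\ell'$ and $\ell\prec\ell'$.** Let $\ell=(C,S)$.

*Step 1: find the situation in $W$.* As $\ell'\in Q$, there is a maximal flag $(\ell_1,\dots,\ell_k)$ with $\ell_k=\ell'$; write $\ell_k=(C_k,S_k)$. Since $I(\ell)\subseteq S_k$, Lemma 4 gives $X_1>\dots>X_k>X$ with $\lambda(X_i)=\ell_i$, in particular $\lambda(X_k)=\ell'$, and with $C(X)=C$, $S(X)\supseteq S$. Take $x\in X$ of type $t$ and $y\in X_k$ of type $s$. Then $xR^*y$, so there is a path
$$x=v_0\,R\,v_1\,R\cdots R\,v_i=y,\qquad i\le m.$$
Let
$$X_k=Z_0>Z_1>\dots>Z_r>Z_{r+1}=X$$
be the distinct clusters that it visits. Since clusters weakly increase along the path, two consecutive points of it lie in the same cluster, or in $Z_j$ and then $Z_{j-1}$ for some $1\le j\le r+1$. (For $m=0$ such a path cannot exist, because $X\neq X_k$; so Case 2 does not occur then.)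

*Step 2: choose labels in $Q$ for the intermediate clusters.* Put $\zeta_0=\ell'$ and $S_0^+=S(X_k)=S_k$. For $j=1,\dots,r$ we obtain successively maximal flags $(\ell_1,\dots,\ell_k,\zeta_1,\dots,\zeta_j)$ with
$$\zeta_j=(C(Z_j),S_j^+),\qquad S_j^+\supseteq S(Z_j),\qquad\zeta_j\prec\zeta_{j-1}.$$
Indeed, suppose that this is done below $j$ (for $j=1$ the flag at hand is $(\ell_1,\dots,\ell_k)$). The last entry of the flag $(\ell_1,\dots,\ell_k,\zeta_1,\dots,\zeta_{j-1})$ has second component $S_{j-1}^+\supseteq S(Z_{j-1})$, and by (5)
$$I(\lambda(Z_j))\subseteq S(Z_{j-1})\subseteq S_{j-1}^+ .$$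
So Lemma 5(a) applies to this flag and the label $\lambda(Z_j)$. It gives $\zeta_j$ with $S_j^+\supseteq S(Z_j)$ and $I(\zeta_j)\subseteq S_{j-1}^+$, that is, $\zeta_j\prec\zeta_{j-1}$. In particular $\zeta_j\in Q$.

*Step 3: the bottom label fits.* We claim $\ell\prec\zeta_r$. If $r=0$, this is the assumption $\ell\prec\ell'$. If $r\ge1$, then since $C(X)=C$, $S\subseteq S(X)$ and $\alpha$ is monotone in its second argument, and by (5),
$$I(\ell)\subseteq I(\lambda(X))\subseteq S(Z_r)\subseteq S_r^+ .$$

*Step 4: copy the path.* Put $\operatorname{node}(X)=\ell$ and $\operatorname{node}(Z_j)=\zeta_j$ for $0\le j\le r$, and map $v_q$ to $(h(v_q),\operatorname{node}([v_q]))$. These are points of $N$: the nodes are in $Q$, and the first component of $\operatorname{node}([v_q])$ is $C([v_q])\ni h(v_q)$. Consecutive types are $E$-related. Consecutive nodes are equal if the clusters are equal. Otherwise they are $\operatorname{node}(Z_j)$ and then $\zeta_{j-1}$ for some $1\le j\le r+1$, and $\operatorname{node}(Z_j)\prec\zeta_{j-1}$ by Step 2 for $j\le r$ and by Step 3 for $j=r+1$. So we have an $R_N$-path of length $i\le m$ from $(h(x),\ell)=(t,\ell)$ to $(h(y),\zeta_0)=(s,\ell')$.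 $\square$

Note where each ingredient was used. Equality $\lambda(X_k)=\ell'$, and not only $S(X_k)\supseteq S'$, started Step 2; this is what maximality bought. For $X$ the inclusion $S(X)\supseteq S$ was enough, because nothing lies below $X$ on the path.

## 9. Truth in $N$ and finite approximability

**Lemma 7.** For $\psi\in\Gamma$ and $(t,\ell)\in N$: $(t,\ell)\models\psi\iff\psi\in t$.

*Proof.* Induction on $\psi$. Variables are clear by definition, and $\neg,\wedge$ are clear because $t$ is the type of a point of $W$ and $\Gamma$ is closed under subformulas. Let $\Box\psi\in\Gamma$.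

*If $\Box\psi\in t$:* for every $(s,\ell')$ with $(t,\ell)R_N(s,\ell')$ we have $tEs$, so $\psi\in s$, and $(s,\ell')\models\psi$ by induction. Hence $(t,\ell)\models\Box\psi$.

*If $\Box\psi\notin t$:* we look for a successor refuting $\psi$. Take $X$ with $\lambda(X)=\ell$ and $x\in X$ of type $t$. Then $x\not\models\Box\psi$, so there is $y$ with $xRy$ and $y\not\models\psi$. Let $s=h(y)$; thus $tEs$ and $\psi\notin s$.

* If $y\in X$, then $(s,\ell)\in N$ and $(t,\ell)R_N(s,\ell)$, and $(s,\ell)\not\models\psi$ by induction.
* Otherwise $Y=[y]>X$. Lemma 5(b), applied to $\lambda(Y)$, gives $\ell^+=(C(Y),S^+)\in Q$ with $S^+\supseteq S(Y)$. By (5), $I(\ell)=I(\lambda(X))\subseteq S(Y)\subseteq S^+$, so $\ell\prec\ell^+$. Since $s\in C(Y)$, we have $(s,\ell^+)\in N$ and $(t,\ell)R_N(s,\ell^+)$, and $(s,\ell^+)\not\models\psi$ by induction.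

In both subcases $(t,\ell)\not\models\Box\psi$. $\square$

**Proof of Theorem 1, finite approximability.** Apply Lemma 5(b) to the label $\lambda([x_0])$. It gives $\ell^+\in Q$ with first component $C([x_0])\ni h(x_0)$, so $(h(x_0),\ell^+)\in N$. Since $\varphi\in h(x_0)$, this point satisfies $\varphi$ by Lemma 7. By Lemma 6, $(N,R_N)$ is a finite frame of $\mathcal G(m)$. So every formula satisfiable in a frame of $\mathcal G(m)$ is satisfiable in a finite frame of $\mathcal G(m)$.

Let $L$ be the logic of $\mathcal G(m)$ and $L'$ the logic of the finite frames in $\mathcal G(m)$. Clearly $L\subseteq L'$. If $\varphi\notin L$, then $\neg\varphi$ is satisfiable in $\mathcal G(m)$, hence in a finite frame of $\mathcal G(m)$, so $\varphi\notin L'$. Therefore $L=L'$, and $L$ is finitely approximable, for every $m\ge0$. $\blacksquare$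

## 10. Decidability from two enumerations

Finite approximability lets us enumerate the formulas *outside* the logic. To enumerate those inside, we express $m$-transitivity in first-order logic.

**Step 1: a first-order form of (1).** *A frame $(W,R)$ is $m$-transitive iff*
$$R^{m+1}\subseteq\bigcup_{i\le m}R^i.\tag{8}$$
If (1) holds, then $R^{m+1}\subseteq R^*=\bigcup_{i\le m}R^i$. Conversely, let (8) hold and put $U=\bigcup_{i\le m}R^i$. Then $U$ contains the identity, and $U\circ R=\bigcup_{i\le m}R^{i+1}\subseteq U$, where only $i=m$ needs (8). By induction $R^i\subseteq U$ for all $i$: $R^0\subseteq U$, and $R^{i+1}=R^i\circ R\subseteq U\circ R\subseteq U$. So $R^*=U$.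

For fixed $m$, (8) is a first-order sentence $\sigma_m$ in $R$ and equality:
$$\forall x_0\cdots\forall x_{m+1}\Bigl(\bigwedge_{j\le m}x_jRx_{j+1}\to\bigvee_{i\le m}\rho_i(x_0,x_{m+1})\Bigr),$$
where $\rho_0(x,y)$ is $x=y$ and $\rho_{i+1}(x,y)$ is $\exists z(\rho_i(x,z)\wedge zRy)$.

**Step 2: the logic is recursively enumerable.** Let $ST_x$ be the standard translation, with a unary predicate for each variable: $ST_x(p)=P(x)$, it commutes with $\neg,\wedge$, and $ST_x(\Box\psi)=\forall y(xRy\to ST_y(\psi))$ with $y$ a new variable. A first-order structure for this language is a frame with truth sets for the variables, that is, a model, and $ST_x(\varphi)$ holds of a point iff $\varphi$ is true there. So $\varphi$ belongs to the logic of $\mathcal G(m)$ iff the first-order sentence $\sigma_m\to\forall x\,ST_x(\varphi)$ is valid. By Gödel's completeness theorem (with equality), the valid sentences are recursively enumerable, hence so is the logic.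

**Step 3: the complement is recursively enumerable.** By the part of Theorem 1 already proved, $\varphi$ is not in the logic iff $\varphi$ is refuted in some finite $m$-transitive frame. Such frames can be enumerated up to isomorphism, since $m$-transitivity of a finite frame can be checked. Refutation of $\varphi$ in a given finite frame can be checked effectively, by trying all valuations of the variables of $\varphi$ and all points.

**Step 4.** The logic and its complement are both recursively enumerable. By Post's theorem the logic is decidable, for every $m\ge0$. This completes the proof of Theorem 1: the logic of $\mathcal G(m)$ is finitely approximable for all $m\ge0$ and decidable for all $m\ge0$. $\blacksquare$
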